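# Free Bernoulli shifts of $F_2$ and boundaries of trees

A countable group $G$ acts on a countable tree $T$, hence on the set of ends of $T$, and this gives an equivalence relation: being in the same orbit. How complicated can it be? The question treated here, from Srivatsav Kunnawalkam Elayavalli, Koichi Oyakawa, Forte Shinko and Pieter Spaas, "Hyperfiniteness for group actions on trees", arXiv:2307.10964 (2023), asks whether such a relation can be rich enough to encode the free part of the Bernoulli shift of the free group $F_2$. We show that it never can. If $G$ fixes a vertex of $T$, the argument is short, so we begin there.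

## 1. Rays from a fixed vertex

**Definition (orbit relations, homomorphisms, reductions).** If a countable group acts in a Borel way on a standard Borel space, its *orbit equivalence relation* has the orbits as classes. It is a *countable Borel equivalence relation*: a Borel equivalence relation with countable classes. Let $E$ on $X$ and $F$ on $Y$ be equivalence relations on standard Borel spaces. A map $f:X\to Y$ is a *homomorphism* from $E$ to $F$ if $x\,E\,x'\Rightarrow f(x)\,F\,f(x')$. It is a *reduction* if $x\,E\,x'\iff f(x)\,F\,f(x')$. We say that $E$ *Borel reduces* to $F$ if there is a Borel reduction.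

A map is *countable-to-one* if every fiber is countable. If $E$ has countable classes, then every reduction $f$ of $E$ is a countable-to-one homomorphism, because $f(x)=f(x')$ forces $x\,E\,x'$. So to exclude reductions it is enough to exclude countable-to-one Borel homomorphisms. Some condition on the fibers is needed: a constant map is always a homomorphism.

**Definition (Bernoulli shift).** For a countable group $\Gamma$, let $\Gamma$ act on $2^\Gamma$ by $(g\cdot x)(h)=x(g^{-1}h)$. The *free part* is the invariant Borel set $\{x: g\cdot x\ne x\text{ for all }g\neq1\}$.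

Let $T$ be a countable tree, that is, a connected acyclic graph with countable vertex set $V$; it need not be locally finite. For now, suppose that $G$ acts on $T$ by automorphisms and fixes a vertex $o$. A *ray from $o$* is a sequence $\xi=(\xi_0,\xi_1,\dots)$ of vertices with $\xi_0=o$, $\xi_k$ adjacent to $\xi_{k+1}$ and $\xi_k\ne\xi_{k+2}$. Let $\mathcal R_o$ be the set of rays from $o$, a closed subset of $V^{\mathbb N}$, where $V$ is discrete. Since $go=o$, the group acts on $\mathcal R_o$ coordinate by coordinate: $(g\xi)_k=g\,\xi_k$. An action of $G$ on $T$ that fixes a vertex is called *rooted*, and the resulting action on rays is called *modular*. (Section 4 checks that $\mathcal R_o$ is the usual boundary of $T$.)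

*Example.* Let $T$ be the binary tree, whose vertices are the finite $0$-$1$ strings, rooted at the empty string. Let $\bigoplus_{\mathbb N}\mathbb Z/2$ act by adding, modulo $2$, the first $k$ coordinates of the group element to a string of length $k$. This fixes the root. The rays from the root form $2^{\mathbb N}$, and two rays are in the same orbit iff they differ in finitely many coordinates. This relation is called $E_0$.

The easiest trees are those for which $\mathcal R_o$ is countable. Then no countable-to-one map from an uncountable set into $\mathcal R_o$ exists, and there is nothing to prove. In general $\mathcal R_o$ is uncountable.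

A theorem of Hjorth states that the orbit equivalence relation of the free part of $F_2\curvearrowright 2^{F_2}$ does not Borel reduce to the orbit equivalence relation of any modular action. Here is the form that we prove first.

**Theorem 1 (a fixed vertex).** Let a countable group $G$ act on a countable tree $T$ and fix a vertex $o$. Then the orbit equivalence relation of the free part of $F_2\curvearrowright2^{F_2}$ has no countable-to-one Borel homomorphism to the orbit equivalence relation of $G\curvearrowright\mathcal R_o$.

The proof plays two facts against each other. The Bernoulli shift has a spectral gap: a probability density on pairs $(x,y)$ that is almost invariant under the diagonal action must be almost constant. But a map into rays cuts the space into finer and finer pieces, and choosing $x$ and $y$ from the same piece gives an almost invariant density concentrated near the diagonal.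

## 2. Almost invariant densities on pairs are almost constant

In Sections 2 and 3, $\Gamma=F_2=\langle a,b\rangle$, $\mu$ is the fair coin product measure on $2^\Gamma$, and $X$ is the free part.

**The free part is conull.** If $g\neq1$ and $g\cdot x=x$, then $x(g^{-1}h)=x(h)$ for all $h$, so $x$ is constant on $\langle g\rangle$. This subgroup is infinite since $F_2$ is torsion-free. A coin sequence is constant on $n$ given places with probability $2^{1-n}$, so such $x$ form a null set. There are countably many $g$, so $\mu(X)=1$.

Write $L^2_0(X\times X)$ for the orthocomplement of the constants in $L^2(\mu\times\mu)$.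

**Lemma 2 (spectral gap).** With $\kappa=\tfrac12$, every $u\in L^2_0(X\times X)$ satisfies
$$\max_{s\in\{a,b\}}\|u\circ(s\times s)-u\|_2\ \ge\ \kappa\,\|u\|_2. \tag{1}$$

*Proof.* **Step 1: find a basis that $\Gamma$ permutes freely.** For finite $S\subset\Gamma$ put $\chi_S(x)=\prod_{h\in S}(-1)^{x(h)}$. We have $\chi_S\chi_{S'}=\chi_{S\triangle S'}$, and $\int\chi_S\,d\mu=0$ unless $S=\emptyset$, so the $\chi_S$ are orthonormal. Their linear span contains all functions of finitely many coordinates, hence is dense. So the functions $\chi_S\otimes\chi_{S'}$, meaning $(x,y)\mapsto\chi_S(x)\chi_{S'}(y)$, form an orthonormal basis of $L^2(X\times X)$, and those with $(S,S')\ne(\emptyset,\emptyset)$ form one of $L^2_0(X\times X)$.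

Let $(\pi(g)u)(x,y)=u(g^{-1}x,g^{-1}y)$. Since $(g^{-1}x)(h)=x(gh)$, we get $\chi_S(g^{-1}x)=\chi_{gS}(x)$, so $\pi(g)$ sends $\chi_S\otimes\chi_{S'}$ to $\chi_{gS}\otimes\chi_{gS'}$. Let $(S,S')\neq(\emptyset,\emptyset)$, and pick $h_0$ in whichever of $S,S'$ is nonempty, say $S$. If $g$ stabilizes $(S,S')$, then $gh_0\in S$, and $g\mapsto gh_0$ is injective. So the stabilizer is finite, hence trivial since $\Gamma$ is torsion-free. Choosing a set $I$ of representatives of the orbits of basis vectors, we can index the basis of $L^2_0(X\times X)$ by $\Gamma\times I$, and the coefficients of $\pi(s)u$ are $u(s^{-1}g,i)$.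

**Step 2: pass from vectors to probability vectors on $\Gamma$.** Let $\|u\|_2=1$. Put $p(g)=\sum_{i\in I}|u(g,i)|^2$, a probability vector on $\Gamma$, and $(sp)(g)=p(s^{-1}g)$. By Cauchy–Schwarz,
$$\|sp-p\|_1\le\sum_{g,i}|u(s^{-1}g,i)-u(g,i)|\bigl(|u(s^{-1}g,i)|+|u(g,i)|\bigr)\le 2\|\pi(s)u-u\|_2 .$$
For $B\subseteq\Gamma$ we have $(sp)(B)=p(s^{-1}B)$. Both $sp$ and $p$ are probability vectors, so $|p(s^{-1}B)-p(B)|\le\frac12\|sp-p\|_1\le\|\pi(s)u-u\|_2$.

**Step 3: use the paradoxical decomposition.** Let $W_s$ be the set of reduced words that begin with $s\in\{a^{\pm1},b^{\pm1}\}$. If $g$ does not begin with $a$, then $a^{-1}g$ begins with $a^{-1}$; conversely a word in $aW_{a^{-1}}$ does not begin with $a$. So $\Gamma=W_a\sqcup aW_{a^{-1}}$, and likewise $\Gamma=W_b\sqcup bW_{b^{-1}}$. Step 2 with $s=a$, $B=aW_{a^{-1}}$ gives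
$$p(W_a)+p(W_{a^{-1}})\ \ge\ p(W_a)+p(aW_{a^{-1}})-\|\pi(a)u-u\|_2=1-\|\pi(a)u-u\|_2,$$
and similarly for $b$. The four sets $W_s$ are disjoint, so
$$1\ge 2-\|\pi(a)u-u\|_2-\|\pi(b)u-u\|_2 .$$
Hence one of the two norms is at least $\frac12$. Since $u\circ(s\times s)=\pi(s^{-1})u$ and $\|\pi(s^{-1})u-u\|=\|u-\pi(s)u\|$, this is (1). $\blacksquare$

The next lemma transfers the gap from $L^2$ to $L^1$. It is stated for any group, since we reuse it later.

**Lemma 3.** Let a countable group $\Gamma$ act on a standard probability space $(X,\mu)$ by measure-preserving Borel automorphisms. Let $S\subset\Gamma$ be finite and $\kappa>0$ such that $\max_{s\in S}\|u\circ(s\times s)-u\|_2\ge\kappa\|u\|_2$ for all $u\in L_0^2(X\times X)$. If $h\ge0$ on $X\times X$ has $\int h\,d(\mu\times\mu)=1$ and $\|h\circ(s\times s)-h\|_1\le\varepsilon$ for all $s\in S$, then $\|h-1\|_1\le2\sqrt{2\varepsilon}/\kappa$. If moreover $A\subseteq X$ is Borel and $\int_{A\times(X\setminus A)}h\,d(\mu\times\mu)\le\varepsilon$, then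
$$\mu(A)\,(1-\mu(A))\ \le\ \varepsilon+2\sqrt{2\varepsilon}/\kappa. \tag{2}$$

*Proof.* Let $H=\sqrt h$, so $\|H\|_2=1$. For $\alpha,\alpha'\ge0$ we have $|\sqrt\alpha-\sqrt{\alpha'}|^2\le|\sqrt\alpha-\sqrt{\alpha'}|(\sqrt\alpha+\sqrt{\alpha'})=|\alpha-\alpha'|$. Hence $\|H\circ(s\times s)-H\|_2\le\sqrt\varepsilon$ for $s\in S$. Let $c=\langle H,1\rangle$, which lies in $[0,1]$ since $H\ge0$ and $\|H\|_2=1$, and let $H_0=H-c\in L^2_0(X\times X)$. Subtracting a constant does not change $H\circ(s\times s)-H$, so the hypothesis gives $\|H_0\|_2\le\sqrt\varepsilon/\kappa$. By orthogonality $c^2=1-\|H_0\|_2^2$. Therefore, using $c\ge c^2$,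
$$\|H-1\|_2^2=2-2c\le2(1-c^2)=2\|H_0\|_2^2 ,$$
$$\|h-1\|_1=\|(H-1)(H+1)\|_1\le\|H-1\|_2\,\|H+1\|_2\le \frac{\sqrt{2\varepsilon}}{\kappa}\cdot 2 .$$
For (2), integrate $1\le h+|h-1|$ over $A\times(X\setminus A)$. $\blacksquare$

So we want, for every $\varepsilon$, a density $h$ that is $\varepsilon$-invariant yet puts mass at most $\varepsilon$ on $A\times(X\setminus A)$, for one set $A$ with $0<\mu(A)<1$. A map to rays will supply it.

## 3. Level partitions, and the proof when a vertex is fixed

In the first half of this section no group acts. Let $(X,\mu)$ be any standard probability space, $o\in V$, and $f:X\to\mathcal R_o$ a countable-to-one Borel map.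

**Making $f$ injective on pieces.** The Lusin–Novikov theorem (Kechris, *Classical Descriptive Set Theory*, 18.10) says that a Borel set $P\subseteq Y\times X$ whose sections $P_y$ are all countable is a union of Borel sets $P_c$, $c\in\mathbb N$, each having at most one point in every section. Apply it to $P=\{(\xi,x):f(x)=\xi\}$ and let $i(x)$ be the least $c$ with $(f(x),x)\in P_c$. Then $i:X\to\mathbb N$ is Borel and $f$ is injective on each set $\{i=c\}$.

**Definition (level partitions and densities).** Put
$$x\sim_ky\iff i(x)=i(y)\ \text{ and }\ f(x)_k=f(y)_k . \tag{3}$$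
Let $[x]_k$ be the $\sim_k$-class of $x$, let $P_k$ be the partition into these classes, $p_k(x)=\mu([x]_k)$, and
$$\theta_k(x,y)=\frac{1[x\sim_ky]}{p_k(x)},\qquad\text{interpreted as }0\text{ if }p_k(x)=0 .$$
In words: $\theta_k(x,\cdot)$ is the density of a point $y$ chosen at random in the level-$k$ piece of $x$.

*Example.* Let $X=2^{\mathbb N}$ with the fair coin measure, $T$ the binary tree and $f$ the identity. We may take $i=0$. Then $[x]_k$ is the cylinder of the first $k$ coordinates, $p_k=2^{-k}$, and $\theta_k$ equals $2^k$ on the $2^k$ diagonal blocks and $0$ elsewhere. If $\varphi$ flips one coordinate, then $\varphi$ permutes the cylinders of length $k$, so $\theta_k\circ(\varphi\times\varphi)=\theta_k$ exactly. For $A=\{x_0=0\}$ and $k\ge1$, the integral of $\theta_k$ over $A\times(X\setminus A)$ is $0$.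

**Lemma 4.**

1. $P_k$ is a countable Borel partition, and $P_{k+1}$ refines $P_k$. For a.e. $x$, $p_k(x)>0$ for all $k$.
2. For every Borel $C\subseteq X$, $\mathbb E[1_C|P_k](x)=\mu([x]_k\cap C)/p_k(x)\to1_C(x)$ for a.e. $x$.
3. $\theta_k$ is Borel and symmetric, and $\int\theta_k(x,y)\,d\mu(y)=1$ for a.e. $x$.
4. For every Borel $A\subseteq X$, $\int_{A\times(X\setminus A)}\theta_k\,d(\mu\times\mu)\to0$ as $k\to\infty$.

*Proof.* (1) The class of $x$ is determined by $(i(x),f(x)_k)\in\mathbb N\times V$, a countable set of values. Paths without backtracking in a tree are determined by their endpoints, so for rays from $o$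
$$\xi_k=\zeta_k\ \Longrightarrow\ \xi_j=\zeta_j\ \text{ for all }j\le k. \tag{4}$$
This gives the refinement. For each $k$, the null classes are countably many, so their union is null.

(2) If $x\sim_ky$ for all $k$, then $f(x)=f(y)$ and $i(x)=i(y)$, so $x=y$. Thus the countable family $\bigcup_kP_k$ of Borel sets separates points. Such a family $(B_n)$ generates the Borel $\sigma$-algebra: the map $x\mapsto(1_{B_n}(x))_n$ into $2^{\mathbb N}$ is Borel and injective, so it sends Borel sets to Borel sets (Lusin–Souslin), and hence every Borel set is a preimage of a Borel set under it. The formula for the conditional expectation is the usual one for a countable partition. Since the partitions refine one another and together generate, the martingale convergence theorem gives $\mathbb E[1_C|P_k]\to\mathbb E[1_C|\text{Borel}]=1_C$ a.e.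

(3) The relation $\sim_k$ is Borel and $p_k$ is constant on each of countably many Borel classes, so $\theta_k$ is Borel. If $x\sim_ky$ then $p_k(x)=p_k(y)$, which gives symmetry. If $p_k(x)>0$, the integral is $p_k(x)/p_k(x)=1$.

(4) The integral equals $\int_A\mu([x]_k\setminus A)/p_k(x)\,d\mu(x)=\int_A(1-\mathbb E[1_A|P_k])\,d\mu$, which tends to $0$ by (2) and dominated convergence. $\blacksquare$

*Proof of Theorem 1.* Let $X$ be the free part of $2^{F_2}$, and suppose $f:X\to\mathcal R_o$ is a countable-to-one Borel homomorphism. Fix $s\in\{a,b\}$.

**Step 1: cut $X$ into cells on which $s$ is matched by one element of $G$.** For each $x$ there is $\gamma\in G$ with $f(sx)=\gamma f(x)$. Let $t(x)$ be the first such $\gamma$ in a fixed enumeration of $G$; the map $t$ is Borel. Partition $X$ into countably many cells by the value of $(t(x),i(x),i(sx))$. If $x,y$ are in a cell $C$ with element $\gamma$, then, because $o$ is fixed, $\gamma f(x)_k=f(sx)_k$ and $\gamma f(y)_k=f(sy)_k$ for all $k$. As $\gamma$ is injective on $V$, for every $k$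
$$x\sim_ky\iff sx\sim_ksy\qquad(x,y\in C).$$

**Step 2: compare $\theta_k$ with $\theta_k\circ(s\times s)$.** By Step 1, $s([x]_k\cap C)=[sx]_k\cap sC$ for $x\in C$. Let $q_k(x)$ be the common measure of $[x]_k\cap C$ and this set. On $C\times C$ the two densities are $1[x\sim_ky]/p_k(x)$ and $1[x\sim_ky]/p_k(sx)$, so for a.e. $x\in C$ the integral over $y\in C$ of their minimum is
$$r_k(x)=\min\Bigl(\frac{q_k(x)}{p_k(x)},\frac{q_k(x)}{p_k(sx)}\Bigr)=\min\bigl(\mathbb E[1_C|P_k](x),\ \mathbb E[1_{sC}|P_k](sx)\bigr).$$
By Lemma 4(2), applied to $C$ at $x$ and to $sC$ at $sx$ (and since $s$ preserves $\mu$), $r_k\to1$ a.e. on $C$. Doing this on every cell, $\int_Xr_k\,d\mu\to1$ by dominated convergence. Both densities have integral $1$ and $|\alpha-\alpha'|=\alpha+\alpha'-2\min(\alpha,\alpha')$, so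
$$\|\theta_k\circ(s\times s)-\theta_k\|_1\le2-2\int_Xr_k\,d\mu\ \longrightarrow\ 0 .$$

**Step 3: contradict the gap.** Let $A=\{x\in X:x(1)=0\}$, so $\mu(A)=\frac12$. Given $\varepsilon>0$, choose $k$ so large that Step 2 gives at most $\varepsilon$ for $s=a,b$ and Lemma 4(4) gives at most $\varepsilon$ for $A$. Lemma 3, with the gap of Lemma 2, yields $\frac14\le\varepsilon+2\sqrt{2\varepsilon}/\kappa$. This is false for small $\varepsilon$. $\blacksquare$

## 4. What moves when no vertex is fixed

Now let $G$ act on $T$ with no fixed vertex assumed. If $g$ moves $o$, then applying $g$ to a ray from $o$ does not give a ray from $o$, so we need the boundary in its invariant form.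

**Definition (boundary).** An *infinite geodesic* is a sequence $\mathbf v=(v_0,v_1,\dots)$ of vertices with $v_i$ adjacent to $v_{i+1}$ and $v_i\ne v_{i+2}$ for all $i$. The set $\mathrm{Geo}(T)$ of these is closed in $V^{\mathbb N}$, in particular Borel. Identify $\mathbf v$ and $\mathbf w$ if there are $m,n$ with $v_{m+k}=w_{n+k}$ for all $k\ge0$ (*tail equivalence*). The quotient is $\partial T$, with the quotient Borel structure. The group $G$ acts on it by $g[\mathbf v]=[(gv_i)_i]$, and $E_G^{\partial T}$ denotes the orbit equivalence relation.

*Examples.* If $T$ is the line with vertex set $\mathbb Z$, then $\partial T$ has two points, the two directions. So it admits no countable-to-one map from an uncountable set. If $T$ is the Cayley tree of $F_2=\langle a,b\rangle$ (edges from $g$ to $ga^{\pm1}$, $gb^{\pm1}$), then the geodesics from the vertex $1$ are the sequences of prefixes of infinite reduced words. The left translation by $a$ carries the point with word $bbb\cdots$ to the point with word $abbb\cdots$: the same tail, one place later.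

**Lemma 5 (coordinates).** Fix $o\in V$. Every $\xi\in\partial T$ is represented by exactly one geodesic $(\xi_0,\xi_1,\dots)$ with $\xi_0=o$, and $\xi\mapsto(\xi_k)_k$ is a Borel isomorphism $\partial T\to\mathcal R_o$.

*Proof.* **Existence.** Given $\mathbf v$, choose $m$ with $d(o,v_m)$ minimal. The path $[o,v_m]$ followed by $v_{m+1},v_{m+2},\dots$ does not backtrack. The only place where it could is $v_m$. If $v_m=o$ there is no earlier vertex, so no backtracking there. Otherwise backtracking would mean that $v_{m+1}$ is the last vertex before $v_m$ on $[o,v_m]$, so that $d(o,v_{m+1})<d(o,v_m)$, against the choice of $m$. The resulting geodesic starts at $o$ and has a tail in common with $\mathbf v$.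

**Uniqueness.** Paths without backtracking in a tree are geodesic. If $\mathbf v,\mathbf w$ start at $o$ and $v_{m+k}=w_{n+k}$ for all $k\ge0$, then $m+k=d(o,v_{m+k})=d(o,w_{n+k})=n+k$. So $m=n$, and by (4) with $k$ arbitrarily large, $\mathbf v=\mathbf w$.

**Borel isomorphism.** By the existence part, for $j\ge m$ the path $[o,v_j]$ is $[o,v_m]$ followed by $v_{m+1},\dots,v_j$. So $\xi_k$ is the eventual value, as $j\to\infty$, of the $k$-th vertex of $[o,v_j]$. Hence $\mathbf v\mapsto(\xi_k)_k$ is Borel on $\mathrm{Geo}(T)$. It is constant on tail classes, so it induces a Borel map $\partial T\to\mathcal R_o$, a bijection by the first two parts. Its inverse is the restriction to the closed set $\mathcal R_o$ of the quotient map, which is Borel. $\blacksquare$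

If $G$ fixes $o$, then $(g\xi_k)_k$ is again a ray from $o$, so by uniqueness the action on $\partial T$ is the coordinatewise action of Section 1. In general, the definition of $\partial T$ only gives this:
$$\gamma\xi=\zeta\ \Longrightarrow\ \text{there are }m,n\in\mathbb N\text{ with }\gamma\,\xi_{m+k}=\zeta_{n+k}\text{ for all }k\ge0. \tag{5}$$
Level $k$ of $\xi$ is matched with level $k+(n-m)$ of $\zeta$.

**Where the rooted proof stops.** Steps 1 and 2 of the proof of Theorem 1 compared $\theta_k(x,y)$ with $\theta_k(sx,sy)$. With a shift $\beta=n-m$, the partition at level $k$ around $x$ is carried to the partition at level $k+\beta$ around $sx$. So the natural comparison is between $\theta_k(x,y)$ and $\theta_{k+\beta}(sx,sy)$, and densities at neighboring levels need not be close. Here is an example in which a single $\theta_k$ fails for every $k\geq 2$.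

*Example.* Let $X=2^{\mathbb N}$ with the fair coin measure $\mu$, and $T$ the Cayley tree of $F_2$ with $o=1$. Let $c(0)=a$ and $c(1)=bb$, and let $f(x)$ be the boundary point with infinite word $c(x_0)c(x_1)c(x_2)\cdots$, so that $f(x)_k$ is its prefix of length $k$. This $f$ is continuous and injective, and we take $i=0$. If $x,x'$ agree from some coordinate on, their words are $uw$ and $u'w$, and $u'u^{-1}$ maps $f(x)$ to $f(x')$. So $f$ is a homomorphism from $E_0$ to $E_{F_2}^{\partial T}$. Let $\varphi$ flip $x_0$.

For $k\ge2$, the class of $(0,z)$ at level $k$ is $\{0\}\times[z]_{k-1}$, and that of $(1,z)$ is $\{1\}\times[z]_{k-2}$. So, for $k\ge2$,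
$$\theta_k((0,z),(0,w))=2\,\theta_{k-1}(z,w),\qquad \theta_k((1,z),(1,w))=2\,\theta_{k-2}(z,w), \tag{6}$$
and $\theta_k$ vanishes if the first coordinates differ. Each of the two blocks has mass $\frac14$ in $X\times X$, so
$$\|\theta_k\circ(\varphi\times\varphi)-\theta_k\|_1=2\cdot\tfrac14\cdot2\,\|\theta_{k-1}-\theta_{k-2}\|_1=\|\theta_{k-1}-\theta_{k-2}\|_1 .$$
Next, $\int|\theta_{j+1}(z,w)-\theta_j(z,w)|\,d\mu(w)=2-2p_{j+1}(z)/p_j(z)$. If the first $j$ letters of the word of $z$ form complete code words, the next letter decides one more coin, so $p_{j+1}/p_j=\frac12$ and the integral is $1$. If they end in the middle of $bb$, the next letter is forced, so $p_{j+1}=p_j$ and the integral is $0$. Hence $\|\theta_{j+1}-\theta_j\|_1=u_j$, the probability that the first $j$ letters form complete code words. Conditioning on the first coin, $u_0=1$, $u_1=\frac12$ and $u_j=\frac12(u_{j-1}+u_{j-2})$ for $j\ge 2$, so $u_j=\frac23+\frac13(-\frac12)^j\ge\frac12$. Thus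
$$\|\theta_k\circ(\varphi\times\varphi)-\theta_k\|_1=u_{k-2}\ \ge\ \tfrac12\quad\text{for all }k\ge2 :$$
no large level $k$ makes $\theta_k$ almost invariant.

**A window of levels.** In the same example, average: let $h=\frac1L\sum_{k=N}^{N+L-1}\theta_k$ with $N\ge2$. By (6), the difference of $h\circ(\varphi\times\varphi)$ and $h$ telescopes: on each of the two blocks it is $\pm\frac2L(\theta_{N+L-2}-\theta_{N-2})(z,w)$. So its $L^1$-norm is $2\cdot\frac14\cdot\frac2L\|\theta_{N+L-2}-\theta_{N-2}\|_1\le\frac2L$. A shift of levels by a bounded amount moves a long window almost onto itself, and only the ends of the window matter.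

In general the shift depends on $x$ and is unbounded. But it is bounded on a set of measure close to $1$, and this is enough: bound the shift first, then choose a window long compared with the bound, and put it far out, where the martingale has converged.

## 5. Almost invariant densities for arbitrary tree actions

**Proposition 6.** Let $(X,\mu)$ be a standard probability space, $E$ a countable Borel equivalence relation on $X$, and $f:X\to\partial T$ a countable-to-one Borel homomorphism from $E$ to $E_G^{\partial T}$. Let $F$ be a finite set of $\mu$-preserving Borel automorphisms $\varphi$ of $X$ with $\varphi(x)\,E\,x$ for all $x$. Let $\mathcal A$ be a finite set of Borel subsets of $X$, and let $\varepsilon>0$. Then there is a symmetric Borel $h:X\times X\to[0,\infty)$ with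

* (a) $\int h(x,y)\,d\mu(y)=1$ for a.e. $x$;
* (b) $\|h\circ(\varphi\times\varphi)-h\|_{L^1(\mu\times\mu)}\le\varepsilon$ for $\varphi\in F$;
* (c) $\int_{A\times(X\setminus A)}h\,d(\mu\times\mu)\le\varepsilon$ for $A\in\mathcal A$.

*Proof.* **Step 1: set up the densities.** Fix $o\in V$ and identify $\partial T$ with $\mathcal R_o$ by Lemma 5, so that $f(x)_k$ makes sense. Take $i$, $\sim_k$, $P_k$, $p_k$, $\theta_k$ as in Section 3; Lemma 4 applies. For $N\in\mathbb N$ and $L\ge1$ put
$$h_{N,L}=\frac1L\sum_{k=N}^{N+L-1}\theta_k .$$
By Lemma 4(3), $h_{N,L}$ is symmetric and satisfies (a). By Lemma 4(4), there is $N_0$ such that $\int_{A\times (X\setminus A)}\theta_k\le\varepsilon$ for all $k\ge N_0$ and $A\in\mathcal A$. So (c) holds for $h_{N,L}$ whenever $N\ge N_0$, for every $L$.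

**Step 2: cut $X$ into cells with constant group element and constant shift.** Fix $\varphi\in F$. Since $\varphi(x)\,E\,x$, the points $f(x)$ and $f(\varphi x)$ are in one $G$-orbit, so by (5) the Borel sets
$$D_{\gamma,m,n}=\{x:\ \gamma f(x)_{m+k}=f(\varphi x)_{n+k}\ \text{for all }k\ge0\}\qquad(\gamma\in G,\ m,n\in\mathbb N)$$
cover $X$. There are countably many of them. Taking the first one that contains $x$, we get a Borel $t:X\to G\times\mathbb N\times\mathbb N$ with $x\in D_{t(x)}$. Let $R$ be the countable Borel partition of $X$ by the values of $(t(x),i(x),i(\varphi x))$. Each cell $C\in R$ has its own $\gamma,m,n$; put $\beta=n-m$.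

**Step 3: match levels within a cell.** We claim that for $x,y\in C$ and $k\ge m$,
$$x\sim_ky\iff\varphi x\sim_{k+\beta}\varphi y. \tag{7}$$
First, $i(x)=i(y)$ and $i(\varphi x)=i(\varphi y)$ by the choice of cells. Next, $k=m+(k-m)$ and $k+\beta=n+(k-m)\ge 0$, so $\gamma f(x)_k=f(\varphi x)_{k+\beta}$ and $\gamma f(y)_k=f(\varphi y)_{k+\beta}$. Since $\gamma$ is injective on $V$, $f(x)_k=f(y)_k$ iff $f(\varphi x)_{k+\beta}=f(\varphi y)_{k+\beta}$. This proves (7).

Hence $\varphi([x]_k\cap C)=[\varphi x]_{k+\beta}\cap\varphi C$ for $x\in C$, $k\ge m$. Let $q_k(x)$ be the measure of $[x]_k\cap C$. It equals that of $[\varphi x]_{k+\beta}\cap\varphi C$, since $\varphi$ preserves $\mu$. For a.e. $x\in C$,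
$$\frac{q_k(x)}{p_k(x)}=\mathbb E[1_C|P_k](x),\qquad\frac{q_k(x)}{p_{k+\beta}(\varphi x)}=\mathbb E[1_{\varphi C}|P_{k+\beta}](\varphi x). \tag{8}$$
As $k\to\infty$, the first tends to $1$ for a.e. $x\in C$ by Lemma 4(2). So does the second: $\mathbb E[1_{\varphi C}|P_j]\to1$ a.e. on $\varphi C$, and $\varphi$ preserves $\mu$, so the exceptional set pulls back to a null set. Let $r_k(x)\in[0,1]$ be the minimum of the two quantities in (8).

**Step 4: bound the shift.** For $M\in\mathbb N$ let $X_M$ be the union of the cells with $m,n\le M$. These sets increase to $X$, so $\mu(X_M)\to1$ as $M\to\infty$. On $X_M$ we have $|\beta|\le M$, and $r_k$ is defined a.e. for $k\ge M$. By dominated convergence,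
$$\rho_k:=\int_{X_M}r_k\,d\mu\ \longrightarrow\ \mu(X_M)\qquad(k\to\infty).$$

**Step 5: bound the overlap from below.** Let $L>2M$ and let $x,y$ lie in one cell $C\subseteq X_M$. If $N+M\le k\le N+L-M-1$, then $k$ and $k+\beta$ both lie in $[N,N+L-1]$, and $k\ge m$. In $h_{N,L}(x,y)$ keep only the terms $\theta_k$ with $k$ in this range. In $h_{N,L}(\varphi x,\varphi y)$ keep only the terms $\theta_{k+\beta}$ with $k$ in this range; they are distinct terms of the sum. By (7),
$$\theta_{k+\beta}(\varphi x,\varphi y)=\frac{1[\varphi x\sim_{k+\beta}\varphi y]}{p_{k+\beta}(\varphi x)}=\frac{1[x\sim_ky]}{p_{k+\beta}(\varphi x)}$$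
for a.e. $x$. The minimum of two sums is at least the sum of the minima, so
$$\min\bigl(h_{N,L}(x,y),h_{N,L}(\varphi x,\varphi y)\bigr)\ \ge\ \frac1L\sum_{k=N+M}^{N+L-M-1}1[x\sim_ky]\,\min\Bigl(\frac1{p_k(x)},\frac1{p_{k+\beta}(\varphi x)}\Bigr).$$
Integrate over $y\in C$. The indicator contributes $\mu([x]_k\cap C)=q_k(x)$, and by (8) the result on the right is $\frac1L\sum_kr_k(x)$, for a.e. $x\in C$. Now integrate over $x\in C$ and sum over the cells $C\subseteq X_M$; the sets $C\times C$ are disjoint, so
$$\int\min\bigl(h_{N,L},\,h_{N,L}\circ(\varphi\times\varphi)\bigr)\,d(\mu\times\mu)\ \ge\ \frac1L\sum_{k=N+M}^{N+L-M-1}\rho_k. \tag{9}$$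

**Step 6: choose the parameters in order.** Let $\delta=\varepsilon/6$; decreasing $\varepsilon$, we may assume $\delta<\frac12$. The set $F$ is finite, so the following choices can be made for all $\varphi\in F$ at once. First choose $M\ge1$ with $\mu(X_M)>1-\delta$. Then choose $L>2M/\delta$, so that $L>2M$ as well. Then choose $N\ge N_0$ so large that $\rho_k>1-2\delta$ for all $k\ge N+M$. The sum in (9) has $L-2M$ terms, so its right side is at least
$$\Bigl(1-\frac{2M}L\Bigr)(1-2\delta)\ \ge\ (1-\delta)(1-2\delta)\ \ge\ 1-3\delta .$$
Both functions in (9) are nonnegative with integral $1$, the second because $\varphi\times\varphi$ preserves $\mu\times\mu$. So their $L^1$-distance is $2-2\int\min\le6\delta=\varepsilon$. This is (b) for $h=h_{N,L}$. $\blacksquare$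

## 6. The free part of the shift of $F_2$ does not reduce

**Theorem A.** For every action of a countable group $G$ on a countable tree $T$, the orbit equivalence relation $E$ of the free part of $F_2\curvearrowright2^{F_2}$ admits no countable-to-one Borel homomorphism to $E_G^{\partial T}$. In particular $E$ does not Borel reduce to $E_G^{\partial T}$.

*Proof.* Let $X$ be the free part and $\mu$ the coin measure, so $\mu(X)=1$ by Section 2. If $\partial T=\emptyset$ there is no map $X\to\partial T$. Otherwise suppose $f:X\to\partial T$ is a countable-to-one Borel homomorphism. Let $A=\{x\in X:x(1)=0\}$. For $\varepsilon>0$, apply Proposition 6 with $F=\{a,b\}$, acting on $X$, and $\mathcal A=\{A\}$. The resulting $h$ satisfies the hypotheses of Lemma 3 with $S=\{a,b\}$ and the $\kappa$ of Lemma 2. By (2),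
$$\tfrac14=\mu(A)(1-\mu(A))\le\varepsilon+2\sqrt{2\varepsilon}/\kappa ,$$
which is false for small $\varepsilon$. The last sentence of the theorem follows because a Borel reduction of $E$ is a countable-to-one homomorphism. $\blacksquare$

## 7. Weak compactness of relations that map to a boundary

Proposition 6 did not mention $F_2$. We record what it says for an arbitrary measure-preserving relation.

**Definition (pmp, full group).** A countable Borel equivalence relation $E$ on $(X,\mu)$ is *pmp* if every Borel automorphism $\varphi$ of $X$ with $\varphi(x)\,E\,x$ for all $x$ preserves $\mu$. Its *full group* $[E]$ consists, modulo null sets, of the Borel bijections $\varphi:Y\to Y'$ between conull Borel sets with $\varphi(x)\,E\,x$ for $x\in Y$.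

By Feldman–Moore, $E$ is the orbit equivalence relation of a Borel action of a countable group $\{g_n\}$. If $E$ is pmp, each $g_n$ preserves $\mu$, and so does each $\varphi\in[E]$: partition $Y$ into Borel sets $Y_n$ on which $\varphi=g_n$, and compute $\mu(\varphi(B))=\sum_n\mu(g_n(B\cap Y_n))=\mu(B)$ for Borel $B\subseteq Y$. The same computation shows that the orbit relation of a measure-preserving action of a countable group is pmp.

**Definition (weakly compact).** A pmp countable Borel equivalence relation $E$ on $(X,\mu)$ is *weakly compact* if for all finite $F\subset[E]$, all finite families $\mathcal A$ of Borel sets, and all $\varepsilon>0$, there is a symmetric $h\ge0$ on $X\times X$ satisfying (a), (b), (c) of Proposition 6.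

This is a symmetric equivalence-relation form of the condition introduced by Ozawa and Popa for actions (*Ann. of Math.* 172 (2010)); nothing below uses their results. *Example.* By the proof of Theorem A, the orbit relation of the free part of $F_2\curvearrowright2^{F_2}$ is not weakly compact: (a), (b), (c) for $F=\{a,b\}$, $\mathcal A=\{A\}$ and small $\varepsilon$ contradict (2).

**Theorem B.** Let $E$ be a pmp countable Borel equivalence relation on $(X,\mu)$. If the restriction of $E$ to some conull Borel set has a countable-to-one Borel homomorphism to some $E_G^{\partial T}$, then $E$ is weakly compact.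

*Proof.* The only work is to remove null sets so that Proposition 6 applies literally. Let $X_0$ be the conull set, with homomorphism $f$, and let $F,\mathcal A,\varepsilon$ be given; represent each $\varphi\in F$ by a bijection $Y_\varphi\to Y'_\varphi$ as in the definition. Let $N$ be the union of $X\setminus X_0$ and all the sets $X\setminus Y_\varphi$, $X\setminus Y'_\varphi$. It is Borel and null, so its saturation $\bigcup_ng_nN$ is Borel and null. Let $X_1$ be the complement of the saturation, an $E$-invariant conull Borel subset of $X_0$.

Each $\varphi\in F$ restricts to a Borel automorphism of $X_1$. It maps $X_1$ into $X_1$, since $\varphi(x)\,E\,x$. It is injective. If $y\in X_1$, then $y\in Y'_\varphi$, so $y=\varphi(x)$ with $x\in Y_\varphi$ and $x\,E\,y$, whence $x\in X_1$. It preserves $\mu$ and each $E$-class. Apply Proposition 6 on $X_1$ to $E|X_1$, $f|X_1$, these automorphisms and the sets $A\cap X_1$, $A\in\mathcal A$, and extend the resulting $h$ by $0$ to $X\times X$. $\blacksquare$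

*Example.* $E_0$ with the fair coin measure is weakly compact: apply Theorem B to the identity map $2^{\mathbb N}\to\mathcal R_o$ for the binary tree.

## 8. Actions with a non-amenable Koopman representation

Which property of the shift was used? Only the gap (1) on pairs. It has a representation-theoretic formulation.

**Definition (non-amenable representation).** For a pmp action $\Gamma\curvearrowright(X,\mu)$ let $\sigma_0^X$ be the Koopman representation $(\sigma_0^X(g)u)(x)=u(g^{-1}x)$ on $L^2_0(X)$. It is *non-amenable* (Bekka) if $\sigma_0^X\otimes\overline{\sigma_0^X}$ does not weakly contain the trivial representation.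

Recall that a unitary representation $\sigma$ of a countable group $\Gamma$ weakly contains the trivial representation iff it has almost invariant unit vectors: for all finite $S\subset\Gamma$ and $\eta>0$ there is a unit vector $u$ with $\|\sigma(s)u-u\|<\eta$ for $s\in S$. Not containing it weakly therefore means that there are a finite $S$ and $\eta>0$ with $\max_{s\in S}\|\sigma(s)u-u\|\ge\eta\|u\|$ for all $u$. *Example.* For the shift of $F_2$, $L_0^2(X)\otimes L^2_0(X)$ sits inside $L^2_0(X\times X)$ as an invariant subspace, so by Lemma 2 (and $\overline{\sigma_0^X}\cong\sigma_0^X$, shown below) $\sigma_0^X$ is non-amenable.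

**Theorem C.** Let $\Gamma$ be a countable group and $\Gamma\curvearrowright(Z,\nu)$ a pmp action with a factor $\pi:(Z,\nu)\to(X,\mu)$, where $\mu$ is not a point mass and $\sigma_0^X$ is non-amenable. Then for every action of a countable group $G$ on a countable tree $T$ and every conull Borel $Z_0\subseteq Z$, there is no countable-to-one Borel homomorphism from $E_\Gamma^Z|Z_0$ to $E_G^{\partial T}$.

*Proof.* Since $\Gamma$ is countable, $\pi$ is defined, Borel and equivariant on an invariant conull Borel subset of $Z$. Replace $Z$ by this set and $Z_0$ by its intersection with it, so that $\pi$ is Borel and everywhere equivariant.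

**Step 1: get a gap on pairs.** We have the invariant orthogonal decomposition
$$L^2(X\times X)\ominus\mathbb C=(L^2_0\otimes1)\oplus(1\otimes L^2_0)\oplus(L^2_0\otimes L^2_0),\qquad L_0^2=L^2_0(X).$$
Complex conjugation of functions commutes with $\Gamma$ and identifies $\sigma_0^X$ with $\overline{\sigma_0^X}$, so the last summand carries a copy of $\sigma_0^X\otimes\overline{\sigma_0^X}$ and has no almost invariant unit vectors. Neither do the first two, which are copies of $\sigma_0^X$. Indeed, if $u\in L^2_0$ is a unit vector, then
$$\|\sigma_0^X(s)u\otimes\overline{\sigma_0^X(s)u}-u\otimes\bar u\|\le2\|\sigma_0^X(s)u-u\|,$$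
so almost invariant $u$ would give almost invariant $u\otimes\bar u$. Hence for each summand $j=1,2,3$ there are a finite $S_j$ and $\eta_j>0$ as above. Let $S=S_1\cup S_2\cup S_3$ and $\eta=\min_j\eta_j$. Writing $u=u_1+u_2+u_3$ along the decomposition and $\sigma$ for the representation on pairs,
$$\sum_{s\in S}\|\sigma(s)u-u\|^2=\sum_{j}\sum_{s\in S}\|\sigma(s)u_j-u_j\|^2\ge\sum_j\eta_j^2\|u_j\|^2\ge\eta^2\|u\|^2 .$$
So $\max_{s\in S}\|\sigma(s)u-u\|\ge\kappa\|u\|$ with $\kappa=\eta/\sqrt{|S|}$. As $\|u\circ(s\times s)-u\|=\|\sigma(s)u-u\|$, the hypothesis of Lemma 3 holds for $S$ and $\kappa$.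

**Step 2: build densities upstairs and push them down.** Since $\mu$ is not a point mass, there is a Borel $A\subseteq X$ with $0<\mu(A)<1$. Suppose a homomorphism as in the theorem exists. The relation $E_\Gamma^Z$ is pmp, so by Theorem B, for each $\varepsilon>0$ there is a density $h$ on $Z\times Z$ satisfying (a), (b) for the elements of $S$, and (c) for $\pi^{-1}(A)$. The measure $(\pi\times\pi)_*(h\,d\nu^2)$ is absolutely continuous with respect to $(\pi\times\pi)_*\nu^2=\mu\times\mu$; let $h^X\ge0$ be its density. It has integral $1$, and $\int_{A\times(X\setminus A)}h^X\,d\mu^2=\int_{\pi^{-1}(A)\times(Z\setminus\pi^{-1}(A))}h\,d\nu^2\le\varepsilon$.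

For $s\in S$, the measure $(h\circ(s\times s))\,d\nu^2$ is $(s^{-1}\times s^{-1})_*(h\,d\nu^2)$. By equivariance its image under $\pi\times\pi$ is $(s^{-1}\times s^{-1})_*(h^X\,d\mu^2)=(h^X\circ(s\times s))\,d\mu^2$. So $(h^X\circ(s\times s)-h^X)\,d\mu^2$ is the push-forward of $(h\circ(s\times s)-h)\,d\nu^2$. Push-forward does not increase total variation, so $\|h^X\circ(s\times s)-h^X\|_1\le\varepsilon$.

**Step 3: contradict the gap.** By Lemma 3 applied to $h^X$, we get $\mu(A)(1-\mu(A))\le\varepsilon+2\sqrt{2\varepsilon}/\kappa$ for all $\varepsilon>0$. The left side is a positive constant, a contradiction. $\blacksquare$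

## 9. Bernoulli shifts of arbitrary groups: amenability decides

Two recalled notions. A countable group $\Gamma$ is *amenable* if there is a finitely additive probability measure on all subsets of $\Gamma$ that is invariant under left translation. A countable Borel equivalence relation is *hyperfinite* if it is an increasing union of Borel equivalence relations with finite classes; for example $E_0$ is the union over $n$ of "equal from coordinate $n$ on".

**Theorem D.** Let $\Gamma$ be a countably infinite group, $(K,\eta)$ a standard probability space that is not a point mass, and $E$ the orbit equivalence relation of $\Gamma\curvearrowright(K^\Gamma,\eta^\Gamma)$. The following are equivalent: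

1. $\Gamma$ is amenable.
2. On an invariant conull Borel set, $E$ Borel reduces to the orbit equivalence relation of a modular (rooted) action.
3. On an invariant conull Borel set, $E$ Borel reduces to some $E_G^{\partial T}$.
4. On a conull Borel set, $E$ has a countable-to-one Borel homomorphism to some $E_G^{\partial T}$.

In particular, for every countable non-amenable $\Gamma$, the free part of $\Gamma\curvearrowright2^\Gamma$ does not Borel reduce to any $E_G^{\partial T}$.

*Proof.* **(1)⇒(2).** By the theorem of Ornstein–Weiss, $E$ is hyperfinite on an invariant conull Borel set. By Dougherty–Jackson–Kechris, it Borel reduces there to $E_0$. By the example in Section 1, $E_0$ is the orbit equivalence relation of the action of $\bigoplus_{\mathbb N}\mathbb Z/2$ on the boundary $2^{\mathbb N}$ of the rooted binary tree, and this action fixes the root.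

**(2)⇒(3)⇒(4).** A modular action is a boundary action, by the remark after Lemma 5. A Borel reduction of a relation with countable classes is a countable-to-one homomorphism.

**(4)⇒(1).** Suppose $\Gamma$ is not amenable. We show that $\sigma_0$, the Koopman representation on $L^2_0(K^\Gamma)$, is non-amenable.

*The representation on pairs embeds in a multiple of $\ell^2(\Gamma)$.* The diagonal action on $K^\Gamma\times K^\Gamma$ is the shift on $(K\times K)^\Gamma$. Fix an orthonormal basis $(e_j)_{j\in J}$ of $L^2(K\times K)$ with $0\in J$ and $e_0=1$. The products $\bigotimes_{g\in\Gamma}e_{j(g)}$, over functions $j:\Gamma\to J$ with $j(g)=0$ for all but finitely many $g$, form an orthonormal basis of $L^2((K\times K)^\Gamma)$. The group permutes it by translating $j$, and $j=0$ gives the constants. The stabilizer of $j\ne0$ preserves the finite nonempty support of $j$ under left multiplication. As in Step 1 of Lemma 2, an element of the stabilizer is determined by the image of one point of the support, so the stabilizer is finite. Thus $L^2_0(K^\Gamma\times K^\Gamma)$ is a direct sum of representations $\ell^2(\Gamma/\Delta)$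 with $\Delta$ a finite subgroup. Each embeds in $\ell^2(\Gamma)$ equivariantly and isometrically by $\delta_{g\Delta}\mapsto|\Delta|^{-1/2}1_{g\Delta}$. So the whole space embeds in $\ell^2(\Gamma\times I)$ for some set $I$, with $\Gamma$ acting by left translation on $\Gamma$.

*There are no almost invariant vectors.* This is Hulanicki's theorem, and the argument is that of Step 2 of Lemma 2. If $u_n\in\ell^2(\Gamma\times I)$ were unit vectors with $\|su_n-u_n\|\to0$ for every $s\in\Gamma$, then $p_n(g)=\sum_i|u_n(g,i)|^2$ would be probability vectors with $\|sp_n-p_n\|_1\le2\|su_n-u_n\|\to0$. A weak-* limit point of the $p_n$ in $\ell^\infty(\Gamma)^*$ would be a left-invariant finitely additive probability measure, and $\Gamma$ would be amenable.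

*Conclusion.* Since $\sigma_0\otimes\overline{\sigma_0}\cong\sigma_0\otimes\sigma_0$ is contained in $L^2_0(K^\Gamma\times K^\Gamma)$, it has no almost invariant unit vectors, so $\sigma_0$ is non-amenable. The measure $\eta^\Gamma$ is not a point mass. Theorem C with $Z=X=K^\Gamma$ and $\pi$ the identity shows that (4) fails.

**The last statement.** A non-amenable $\Gamma$ is infinite. Take $K=\{0,1\}$ with the fair coin measure. The free part of $2^\Gamma$ is conull. Indeed, for $g\ne1$ a point fixed by $g$ is constant on each coset $\langle g\rangle h$, and all these cosets have the same size, at least $2$. If there are infinitely many cosets, being constant on all of them has probability $0$: pick two places in each coset, and the events that these two values agree are independent of probability $\frac12$. If there are finitely many, each is infinite because $\Gamma$ is, and being constant on an infinite set has probability $0$. There are countably many $g$. A Borel reduction of the orbit equivalence relation of the free part to some $E_G^{\partial T}$ would therefore give (4), and $\Gamma$ would be amenable. $\blacksquare$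

**Remark.** Some restriction such as "countable-to-one" cannot be dropped in Theorems A–D: as noted in Section 1, constant maps are homomorphisms.
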